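# Solutions of the critical Neumann problem $-\Delta u=u^5$ in every bounded smooth domain of $\mathbb R^3$

## 1. Two existence theorems, and what they say

**Theorem A.** Let $\Omega\subset\mathbb R^3$ be a bounded smooth domain with outer unit normal $\nu$. Let $S$ be the best constant in $S\|u\|_{L^6(\mathbb R^3)}^2\le\|\nabla u\|_{L^2(\mathbb R^3)}^2$, and let $\Phi(u)=\frac12\int_\Omega|\nabla u|^2-\frac16\int_\Omega u^6$. Then the problem
$$-\Delta u=|u|^4u=u^5\ \text{ in }\Omega,\qquad \partial_\nu u=0\ \text{ on }\partial\Omega \tag{1}$$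
has a nontrivial solution with $\int_\Omega|\nabla u|^2=\int_\Omega u^6<S^{3/2}$, that is, with $0<\Phi(u)<\frac13S^{3/2}$.

**Theorem B.** Under the same assumptions, (1) has at least two distinct pairs $\pm u_1,\pm u_2$ of nontrivial solutions with $0<\Phi<\frac13S^{3/2}$.

Nontrivial means $u\not\equiv0$. A constant $k$ solves (1) only if $k^5=0$, so a nontrivial solution is nonconstant. Integrating (1) over $\Omega$ gives $\int_\Omega u^5=-\int_{\partial\Omega}\partial_\nu u=0$, so every nontrivial solution changes sign. Multiplying (1) by $u$ and integrating gives $\int|\nabla u|^2=\int u^6$, hence $\Phi(u)=\frac13\int|\nabla u|^2$; this is why the two energy bounds in Theorem A are the same statement.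

The exponent $6$ is the Sobolev exponent $2N/(N-2)$ for $N=3$. The embedding $H^1(\Omega)\subset L^6(\Omega)$ is not compact, and the whole difficulty is to rule out approximate solutions that concentrate at points. No symmetry of $\Omega$ is assumed. The question whether (1) always has a nontrivial solution is described as open in Alberto Saldaña and Hugo Tavares, "On the least-energy solutions of the pure Neumann Lane-Emden equation", arXiv:2101.07707 (2021). For comparison: in dimension $N\ge4$ the corresponding problem has nontrivial solutions in every bounded smooth domain (Comte–Knaap), by a method that fails for $N=3$ because of a lack of compactness. For $N=3$ there is a nontrivial solution if $\Omega$ is symmetric with respect to a plane, and there are infinitely many if $\Omega$ is a ball.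

Theorem A is proved in Sections 2–10, Theorem B in Sections 11–12.

## 2. Bubbles, half-bubbles, and the facts we borrow

We write $\|\cdot\|_p$ for the norm of $L^p(\Omega)$, and
$$h:=\tfrac12S^{3/2},\qquad q_0:=2^{-2/3}S=h^{2/3},\qquad S=(2h)^{2/3}.$$
$C,c_1,c_2,\dots$ are positive constants depending only on $\Omega$ and on fixed auxiliary choices; $C$ may change from line to line. Integrals without a domain are over $\Omega$.

**Definition (bubble).** For $a\in\mathbb R^3$, $\varepsilon>0$ put $U_{a,\varepsilon}(x)=3^{1/4}\varepsilon^{1/2}(\varepsilon^2+|x-a|^2)^{-1/2}$. Then $-\Delta U=U^5$ in $\mathbb R^3$ and $\int_{\mathbb R^3}|\nabla U|^2=\int_{\mathbb R^3}U^6=S^{3/2}=2h$.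

If $a\in\partial\Omega$, we call $U_{a,\varepsilon}|_\Omega$ a half-bubble. Example: if $\Omega$ is replaced by a half space $H$ and $a\in\partial H$, then $(x-a)\cdot\nu=0$ on $\partial H$, so $\partial_\nu U_{a,\varepsilon}=0$ exactly. By symmetry $\int_H|\nabla U|^2=\int_HU^6=h$, and the Sobolev quotient is $h/h^{1/3}=q_0$. So a bubble inside $\Omega$ costs $2h$ and one on a flat boundary costs $h$. Two half-bubbles cost as much as one bubble, namely $2h=S^{3/2}$, the threshold of the theorems.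

**Half space.** If $v\in L^6(H)$, $\nabla v\in L^2(H)$, the even reflection $\bar v$ satisfies $\|\nabla\bar v\|_2^2=2\|\nabla v\|_{L^2(H)}^2$ and $\|\bar v\|_6^2=2^{1/3}\|v\|_{L^6(H)}^2$, so Sobolev's inequality gives
$$\int_H|\nabla v|^2\ge q_0\|v\|_{L^6(H)}^2. \tag{2}$$

**Sizes of powers of a bubble.** Put $x=a+\varepsilon y$ in the integrals. For $j>3$, $\int_{\mathbb R^3}U_{a,\varepsilon}^j=C_j\varepsilon^{3-j/2}$, while on the bounded set $\Omega$ one has, for small $\varepsilon$, $\int U^j\le C\varepsilon^{j/2}$ if $0<j<3$ and $\int U^3\le C\varepsilon^{3/2}|\log\varepsilon|$. Thus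
$$\int U\le C\varepsilon^{1/2},\quad\int U^2\le C\varepsilon,\quad\int U^3\le C\varepsilon^{3/2}|\log\varepsilon|,\quad\int U^4\le C\varepsilon,\quad\int U^5\le C\varepsilon^{1/2}. \tag{3}$$
In a thin layer $L=\{|x_3|\le K|x'|^2\}$, in coordinates centred at $a$, and for $j>4$,
$$\int_LU^j\le C\int_0^\infty Kr^2\,\varepsilon^{j/2}(\varepsilon^2+r^2)^{-j/2}\,r\,dr\le C\varepsilon^{4-j/2}. \tag{4}$$

We also use the following textbook facts.

- The Brezis–Lieb lemma: if $f_n$ is bounded in $L^6$ and $f_n\to f$ a.e., then $\int f_n^6-\int(f_n-f)^6\to\int f^6$. Also, a sequence bounded in $L^p$, $1<p<\infty$, converging a.e. converges weakly in $L^p$ to the same limit.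
- The compact embedding $H^1(\Omega)\subset L^p(\Omega)$ for $p<6$, the embedding $H^1(\Omega)\subset L^6(\Omega)$, the trace embedding $H^1(\Omega)\to L^4(\partial\Omega)$, and Poincaré's inequality for mean-zero functions.
- Caffarelli–Gidas–Spruck (CPAM 1989): every positive smooth solution of $-\Delta W=W^5$ in $\mathbb R^3$ is some $U_{x_0,\mu}$.
- Bianchi–Egnell (J. Funct. Anal. 1991): the eigenvalues of $-\Delta\phi=\mu U_{0,1}^4\phi$ in $D^{1,2}(\mathbb R^3)$ are $\mu_1=1$ (eigenspace spanned by $U_{0,1}$), $\mu_2=5$ (eigenspace spanned by $\partial_\varepsilon U_{0,\varepsilon}|_{\varepsilon=1}$ and $\partial_1U_{0,1},\partial_2U_{0,1},\partial_3U_{0,1}$), then $\mu_3>5$.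
- Unique continuation: an $H^2_{loc}(\mathbb R^3)$ solution of $-\Delta u=Vu$ with $V$ bounded that vanishes on a nonempty open set vanishes identically.
- Borsuk–Ulam: every odd continuous map $S^2\to\mathbb R^2$ has a zero.

## 3. Taking the constants out: the quotient $Q$

Solutions satisfy $\int u^5=0$. We build this constraint into the functional by optimizing over additive constants.

**Lemma 1.** There is $\theta>0$ with
$$(z+c)^6\ge z^6+6z^5c+\theta c^6\qquad(z,c\in\mathbb R). \tag{5}$$
With $F(f):=\min_{c\in\mathbb R}\int(f+c)^6$ for $f\in H^1(\Omega)$, it follows that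
$$F(f)\ge\int f^6-C\Big|\int f^5\Big|^{6/5}. \tag{6}$$

*Proof.* We have $(z+c)^6-z^6-6z^5c=c^2p(z,c)$ with $p=15z^4+20z^3c+15z^2c^2+6zc^3+c^4$. Strict convexity of $s\mapsto s^6$ gives $p>0$ for $c\ne0$, and $p(z,0)=15z^4$. So $p$ is a quartic form that is positive away from the origin. By homogeneity and compactness of the circle, $p\ge\theta(z^2+c^2)^2\ge\theta c^4$. For (6), put $D=\int f^5$. By (5), $\int(f+c)^6\ge\int f^6-6|c||D|+\theta|\Omega|c^6$, and the minimum over $c$ of the last two terms is reached at $|c|^5=|D|/(\theta|\Omega|)$ and equals $-C|D|^{6/5}$. $\square$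

**Definition.** $E=H^1(\Omega)/\mathbb R$, identified with mean-zero functions, with norm $\|\nabla v\|_2$; $\Sigma$ is its unit sphere. For $v\in E\setminus\{0\}$ the function $c\mapsto\int(v+c)^6$ is strictly convex and coercive. Its unique minimizer $c(v)$ is characterized by $\int(v+c)^5=0$. Put $u=v+c(v)$, so that $F(v)=\int u^6>0$, and
$$Q(v)=\|\nabla v\|_2^2\,F(v)^{-1/3},\qquad q_1:=\inf_\Sigma Q .$$
For nonconstant $f\in H^1$ we also write $Q(f)$, which depends only on the class of $f$, and $\hat f\in\Sigma$ for the class of $f/\|\nabla f\|_2$.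

Since $c(sv)=s\,c(v)$ for $s\ne0$, $Q$ is even and $0$-homogeneous. By the Sobolev and Poincaré inequalities, $\|\nabla v\|_2^2\ge C^{-1}\|v\|_6^2\ge C^{-1}F(v)^{1/3}$, so $q_1>0$.

Example. Let $\Omega_L=\{x_1^2/L^2+x_2^2+x_3^2<1\}$ and $f=x_1$. By symmetry $\int f^5=0$, so $c(f)=0$. Here $\|\nabla f\|_2^2=\frac{4\pi}3L$, and $\int x_1^6=L^7\int_{-1}^1s^6\pi(1-s^2)\,ds=\frac{4\pi}{63}L^7$. Hence $Q(f)=\frac{4\pi}3\big(\frac{4\pi}{63}\big)^{-1/3}L^{-4/3}$, which tends to $0$ as $L\to\infty$. So $q_1<q_0$ for very elongated ellipsoids. When $\int f^5\neq0$ the shift matters; Section 5 estimates its effect for a half-bubble.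

**Lemma 2.** $Q$ is smooth on $E\setminus\{0\}$, and for $v\in\Sigma$, $u=v+c(v)$, $F=F(v)$,
$$dQ(v)[\varphi]=2F^{-1/3}\Big(\int\nabla u\cdot\nabla\varphi-F^{-1}\int u^5\varphi\Big). \tag{7}$$
If $v\in\Sigma$ is a critical point, then $w=F^{-1/4}u$ is a nontrivial solution of (1) with $\|\nabla w\|_2^2=\|w\|_6^6=Q(v)^{3/2}$. Conversely, the class of a nontrivial solution $w$ is a critical point of $Q$ and $Q(w)^{3/2}=\|\nabla w\|_2^2$. Every weak $H^1$ solution is smooth on $\bar\Omega$.

*Proof.* The map $(v,c)\mapsto\int(v+c)^5$ is a continuous polynomial on $H^1\times\mathbb R$ with $c$-derivative $5\int(v+c)^4>0$ for nonconstant $v$. By the implicit function theorem $c(\cdot)$, hence $F$ and $Q$, are smooth. Since $\int u^5=0$, the derivative of $c$ drops out and $dF(v)[\varphi]=6\int u^5\varphi$. Then $dQ(v)[\varphi]=2F^{-1/3}\int\nabla v\cdot\nabla\varphi-\frac13\|\nabla v\|_2^2F^{-4/3}\cdot6\int u^5\varphi$, which is (7) when $\|\nabla v\|_2=1$. The right side of (7) also vanishes for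 constant $\varphi$. So at a critical point (7) vanishes for all $\varphi\in H^1$. Multiplying by powers of $F$ gives $\int\nabla w\cdot\nabla\varphi=F^{-5/4}\int u^5\varphi=\int w^5\varphi$, and $\|\nabla w\|_2^2=F^{-1/2}=\|w\|_6^6$, $Q=F^{-1/3}$.

Conversely, let $w$ be a nontrivial solution. Then $w$ is nonconstant, $\int w^5=0$, so $c=0$ and $F(w)=\int w^6=\|\nabla w\|_2^2$. The formula for $dQ$ without normalization gives $2F^{-1/3}(\int\nabla w\cdot\nabla\varphi-\int w^5\varphi)=0$, and $Q(w)=\|\nabla w\|_2^{2-2/3}$.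

*Regularity.* Let $s\ge0$ and $w\in L^{2s+2}$. For $L>0$ put $f_L=w\min(|w|^s,L)$ and test the equation with $w\min(|w|^{2s},L^2)\in H^1$. Since $|\nabla f_L|^2\le(1+s)^2|\nabla w|^2\min(|w|^{2s},L^2)$,
$$\|\nabla f_L\|_2^2\le(1+s)^2\int w^4f_L^2\le(1+s)^2\Big(K^4\int|w|^{2s+2}+\Big(\int_{|w|>K}w^6\Big)^{2/3}\|f_L\|_6^2\Big).$$
By $\|f_L\|_6^2\le C(\|\nabla f_L\|_2^2+\|f_L\|_2^2)$ and a large choice of $K$ the last term is absorbed. Letting $L\to\infty$ gives $w\in L^{6(s+1)}$. Iterating from $2s+2=6$, $w\in L^p$ for all $p<\infty$. Then $L^p$ theory for the Neumann problem gives $w\in W^{2,p}$, and Schauder theory, repeated, gives smoothness. $\square$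

Different pairs of critical points on $\Sigma$ give different pairs of solutions, because the class of $w$ is a positive multiple of $v$. So the task is to find critical points of $Q$ on $\Sigma$ at levels below $S$.

## 4. What concentrated mass costs: Cherrier's inequality

**Lemma 3.** (a) For each $\tau>0$ there is $C_\tau$ with
$$(q_0-\tau)\|u\|_6^2\le\|\nabla u\|_2^2+C_\tau\|u\|_2^2\qquad(u\in H^1(\Omega)). \tag{8}$$
(b) If $f_n\in H^1(\Omega)$, $\|f_n\|_2\to0$ and $\|f_n\|_6^6\to y$, then $\liminf\|\nabla f_n\|_2^2\ge q_0y^{1/3}$. If moreover $\|\nabla f_n\|_2^2\to y$ with the same $y$, then $y=0$ or $y\ge h$.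

*Proof.* (a) Choose finitely many smooth $\varphi_i$ with small supports and $\sum\varphi_i^2=1$ on $\bar\Omega$. Then $\|u\|_6^2=\|u^2\|_3\le\sum\|\varphi_i^2u^2\|_3=\sum\|\varphi_iu\|_6^2$. Since $\sum\varphi_i\nabla\varphi_i=0$, we have $\sum\|\nabla(\varphi_iu)\|_2^2=\|\nabla u\|_2^2+\int u^2\sum|\nabla\varphi_i|^2$. If $\varphi_i$ has support in $\Omega$, then $S\|\varphi_iu\|_6^2\le\|\nabla(\varphi_iu)\|_2^2$. If its support is near the boundary, then there, in suitable coordinates, $\Omega=\{x_3>\rho(x')\}$ with $|\nabla\rho|\le\kappa$. For $f=\varphi_iu$ the shear $\tilde f(y)=f(y',y_3+\rho(y'))$ preserves volume and $|\nabla\tilde f|\le(1+\kappa)|\nabla f|$. So (2) gives $q_0\|\varphi_iu\|_6^2\le(1+\kappa)^2\|\nabla(\varphi_iu)\|_2^2$. Sum over $i$, with $\kappa$ so small that $q_0(1+\kappa)^{-2}\ge q_0-\tau$.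

(b) Apply (8) to $f_n$, let $n\to\infty$, then $\tau\to0$. In the second case $q_0y^{1/3}\le y$, so $y=0$ or $y^{2/3}\ge q_0=h^{2/3}$. $\square$

## 5. One half-bubble: curvature gains $\varepsilon|\log\varepsilon|$, the constant costs $\varepsilon^{3/5}$

Here is the set-up for all test functions. Let $p$ be a point of $\partial\Omega$ farthest from the origin, $R=|p|$. Then $\Omega\subset B_R(0)$, the inner normal at $p$ is $-p/R$, and in coordinates centred at $p$ with $e_3=-p/R$ the boundary is a graph $x_3=\rho_p(x')\ge R-\sqrt{R^2-|x'|^2}\ge|x'|^2/(2R)$. So $D^2\rho_p(0)\ge R^{-1}I$. By continuity there are a neighbourhood $V\subset\partial\Omega$ of $p$ and $0<k<K$, $r_0>0$ such that for each $a\in V$, in coordinates centred at $a$ with $e_3$ the inner normal,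
$$\Omega\cap B_{r_0}(a)=\{x\in B_{r_0}:x_3>\rho_a(x')\},\qquad k|x'|^2\le\rho_a(x')\le K|x'|^2. \tag{9}$$
Let $\zeta\in C_c^\infty(B_{r_0}(0))$ be radial, $0\le\zeta\le1$, $\zeta=1$ on $B_{r_0/2}$. For $a\in V$ put $u_a=\zeta(\cdot-a)\,U_{a,\varepsilon}|_\Omega$. The radius $r_0$ may be decreased when convenient; the constants then change but not the statements.

**Lemma 4.** There are $k_0,d_0>0$ such that, uniformly in $a\in V$, for small $\varepsilon$,
$$h-C\varepsilon|\log\varepsilon|\le\int|\nabla u_a|^2\le h-k_0\varepsilon|\log\varepsilon|,\qquad h-C\varepsilon\le\int u_a^6\le h,\qquad\Big|\int u_a^5-d_0\varepsilon^{1/2}\Big|\le C\varepsilon^{3/2}.$$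

*Proof.* Work in the coordinates of (9) and write $U=U_{0,\varepsilon}$. Note $|\nabla U|^2=\sqrt3\,\varepsilon|x|^2(\varepsilon^2+|x|^2)^{-3}$ and $\int_{\mathbb R^3_+}|\nabla U|^2=\int_{\mathbb R^3_+}U^6=h$.

**Step 1: the gradient from above.** The aim is to see the volume removed by the curved boundary. On $\operatorname{supp}\nabla\zeta$, $U$ and $|\nabla U|$ are $O(\varepsilon^{1/2})$, so $\int|\nabla u_a|^2\le\int_{\Omega\cap B_{r_0}}|\nabla U|^2+C\varepsilon$. Take $r_1$ with $kr_1\le1$ and $\sqrt2r_1<r_0$. The set $G=\{\varepsilon<|x'|<r_1,\ 0<x_3<k|x'|^2\}$ lies in $(\mathbb R^3_+\cap B_{r_0})\setminus\Omega$, because there $|x|^2\le|x'|^2(1+k^2|x'|^2)\le2|x'|^2$. Also $\Omega\cap B_{r_0}\subset\mathbb R^3_+$. On $G$ we have $|x|\ge|x'|$ and $\varepsilon^2+|x|^2\le3|x'|^2$, so $|\nabla U|^2\ge\frac{\sqrt3}{27}\varepsilon|x'|^{-4}$ and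
$$\int_G|\nabla U|^2\ge\tfrac{\sqrt3}{27}\,\varepsilon\int_\varepsilon^{r_1}kr^2\,r^{-4}\,2\pi r\,dr=\tfrac{2\pi\sqrt3}{27}\,k\,\varepsilon\log(r_1/\varepsilon).$$
So $\int|\nabla u_a|^2\le h-\frac{2\pi\sqrt3}{27}k\varepsilon\log(r_1/\varepsilon)+C\varepsilon$, which gives the bound for small $\varepsilon$.

**Step 2: the gradient from below.** Compared with $h$ we lose at most $\int_{|x|>r_0/2}|\nabla U|^2=O(\varepsilon)$ and the layer $0<x_3<K|x'|^2$, $|x'|<r_0$. There $|\nabla U|^2\le\sqrt3\varepsilon(\varepsilon^2+|x'|^2)^{-2}$, so this part is at most $C\varepsilon\int_0^{r_0}r^3(\varepsilon^2+r^2)^{-2}dr\le C\varepsilon|\log\varepsilon|$.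

**Step 3: the powers.** The bound $\int u_a^6\le h$ follows from $\Omega\cap B_{r_0}\subset\mathbb R^3_+$. The loss is at most $\int_{|x|>r_0/2}U^6=O(\varepsilon^3)$ plus the layer, which is $O(\varepsilon)$ by (4) with $j=6$. Likewise $\int_{\mathbb R^3_+}U^5=d_0\varepsilon^{1/2}$ for a $d_0>0$, with losses $O(\varepsilon^{5/2})$ and, by (4) with $j=5$, $O(\varepsilon^{3/2})$. $\square$

The curvature makes $\int|\nabla u_a|^2/(\int u_a^6)^{1/3}$ drop below $q_0$ by a multiple of $\varepsilon|\log\varepsilon|$. But $Q$ is not that quotient, because its denominator is the minimum over constants. To satisfy $\int(u_a+c)^5=0$ one needs roughly $|\Omega||c|^5\approx d_0\varepsilon^{1/2}$, so $c\approx-\text{const}\cdot\varepsilon^{1/10}$, and then $6c\int u_a^5$ and $|\Omega|c^6$ are both of order $\varepsilon^{3/5}$.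

**Lemma 5.** There is $c_1>0$ such that, uniformly in $a\in V$, for small $\varepsilon$,
$$q_0+c_1\varepsilon^{3/5}\le Q(u_a)\le q_0+C\varepsilon^{3/5}.$$
In particular $q_1\le q_0$.

*Proof.* Upper bound: by (6) and Lemma 4, $F(u_a)\ge h-C\varepsilon-C(\varepsilon^{1/2})^{6/5}\ge h-C\varepsilon^{3/5}$. So $Q(u_a)\le h(h-C\varepsilon^{3/5})^{-1/3}\le q_0+C\varepsilon^{3/5}$.

Lower bound: use the competitor $c=-s\varepsilon^{1/10}$, $s>0$ fixed. In the expansion of $\int(u_a+c)^6$ the terms with $c^3\int u_a^3$ and $c^5\int u_a$ are $\le0$. By (3), $15c^2\int u_a^4+15c^4\int u_a^2\le C\varepsilon^{6/5}$. Hence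
$$F(u_a)\le h-6s\varepsilon^{1/10}(d_0\varepsilon^{1/2}-C\varepsilon^{3/2})+|\Omega|s^6\varepsilon^{3/5}+C\varepsilon^{6/5}\le h-4sd_0\varepsilon^{3/5}$$
for small $\varepsilon$, if $s$ is chosen with $|\Omega|s^5\le d_0$. With Lemma 4 and $(1-x)^{-1/3}\ge1+\frac x3$,
$$Q(u_a)\ge(h-C\varepsilon|\log\varepsilon|)\,h^{-1/3}\Big(1+\tfrac{4sd_0}{3h}\varepsilon^{3/5}\Big)\ge q_0+c_1\varepsilon^{3/5}.\qquad\square$$

## 6. Minimizing $Q$, and the case where it stops

The first thing to try is to minimize $Q$ on $\Sigma$. The next lemma says when this works and what happens otherwise. For $v\in\Sigma$ and $u=v+c(v)$ put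
$$g(v)=\frac{\int(u^+)^6-\int(u^-)^6}{\int u^6},$$
a continuous odd function that measures which sign carries the mass. For instance $g=0$ for the class of $x_1$ in the ellipsoids above.

**Lemma 6.** (a) If $q_1<q_0$, then $q_1$ is attained. (b) If $q_1=q_0$ is not attained, there is $\delta_1>0$ with $|g(v)|>\frac12$ whenever $v\in\Sigma$, $Q(v)<q_0+\delta_1$. (c) $g(\hat u_a)\to1$ as $\varepsilon\to0$, uniformly in $a\in V$.

*Proof.* Let $v_n\in\Sigma$, $Q(v_n)\to q_1$, $u_n=v_n+c(v_n)$. Then $\|\nabla u_n\|_2=1$ and $\|u_n\|_6^6=F(v_n)=Q(v_n)^{-3}\to q_1^{-3}$. Up to a subsequence $u_n\rightharpoonup u$ in $H^1$, a.e., and in $L^5$ strongly, so $\int u^5=\lim\int u_n^5=0$.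

**Step 1: if $u\ne0$, then $q_1$ is attained.** As $\int u^5=0$, $u$ is nonconstant and $F(u)=\int u^6=:X>0$, so $\|\nabla u\|_2^2\ge q_1X^{1/3}$. For $z_n=u_n-u$ let $Y=\lim\int z_n^6$ (subsequence); by Brezis–Lieb $X+Y=q_1^{-3}$. Weak convergence and Lemma 3(b) give
$$1=\|\nabla u\|_2^2+\lim\|\nabla z_n\|_2^2\ge q_1X^{1/3}+q_0Y^{1/3}\ge q_1(X^{1/3}+Y^{1/3}),$$
using $q_1\le q_0$. If $Y>0$, then $X^{1/3}+Y^{1/3}>(X+Y)^{1/3}=q_1^{-1}$, a contradiction. So $Y=0$, $X=q_1^{-3}$, $\|\nabla u\|_2\le1$, and $Q(u)\le q_1$.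

**Step 2: if $u=0$, then one sign takes everything.** Let $x^\pm=\lim\int(u_n^\pm)^6$ (subsequence), $x^++x^-=q_1^{-3}$. Lemma 3(b) for $u_n^+$ and $u_n^-$ gives
$$1\ge q_0\big((x^+)^{1/3}+(x^-)^{1/3}\big)\ge q_0(x^++x^-)^{1/3}=q_0/q_1 .$$
If $q_1<q_0$ this is impossible, and (a) follows from Step 1. If $q_1=q_0$, equality holds throughout, so $x^+=0$ or $x^-=0$, i.e. $|g(v_n)|\to1$.

**Step 3: (b).** If no $\delta_1$ existed, there would be $v_n$ with $Q(v_n)\to q_0=q_1$ and $|g(v_n)|\le\frac12$. Since $q_1$ is not attained, $u=0$ by Step 1, and Step 2 gives $|g(v_n)|\to1$, a contradiction.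

**Step 4: (c).** Let $u_a+c$ be the optimal shift. From (5) and $\int(u_a+c)^6\le\int u_a^6$ we get $\theta|\Omega||c|^5\le6\int u_a^5=O(\varepsilon^{1/2})$, so $c\to0$. As $u_a\ge0$, $(u_a+c)^-\le|c|$, while $\int(u_a+c)^6\to h$. Hence $g\to1$. $\square$

So minimization succeeds if $q_1<q_0$. The natural way to prove $q_1<q_0$ is to insert a half-bubble at a positively curved boundary point, and this is where the approach stops. By Lemma 5 the price $\varepsilon^{3/5}$ of the constant exceeds the curvature gain $\varepsilon|\log\varepsilon|$, and $Q(u_a)>q_0$. Optimizing over constants does not help, since $Q$ already does it. Section 11 shows more: no $v$ close to a concentrated half-bubble has $Q(v)\le q_0$. We must live with the possibility that $q_1=q_0$ is not attained. Then Lemma 6(b) still gives information: the low sublevel set splits into two pieces according to the sign of $g$.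

## 7. Mirror symmetry removes the constant

Before treating general domains, let us see what happens when $\Omega$ is symmetric with respect to a plane $\Pi$ containing the origin, with reflection $\mathcal R$. Restrict $Q$ to odd functions, $f\circ\mathcal R=-f$. Then $\int f^5=0$, so $c=0$ and $Q(f)=\|\nabla f\|_2^2(\int f^6)^{-1/3}$: there is no constant to pay for. Let $q_{odd}$ be the infimum over odd $f\neq0$.

First, $q_{odd}<S$. The surface piece $V$ is curved, so it contains a point $a\notin\Pi$; take $r_0$ so small that $B_{r_0}(a)$ misses $\Pi$. For $z=u_a-u_a\circ\mathcal R$ the supports are disjoint, and Lemma 4 gives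
$$Q(z)\le2(h-k_0\varepsilon|\log\varepsilon|)(2h-C\varepsilon)^{-1/3}<(2h)^{2/3}=S$$
for small $\varepsilon$.

Second, $q_{odd}$ is attained. Let $f_n$ be odd, $\|\nabla f_n\|_2=1$, $\int f_n^6\to q_{odd}^{-3}$, $f_n\rightharpoonup f$. If $z_n\to0$ in $L^2$, $z_n$ odd in $H^1$, $\int z_n^6\to Y$, then the restriction of $z_n$ to either side of $\Pi$, extended by $0$, is in $H^1(\Omega)$ because an odd function has zero trace on $\Pi$. Each restriction carries half of the integrals. So Lemma 3(b) gives $\liminf\|\nabla z_n\|_2^2\ge2q_0(Y/2)^{1/3}=SY^{1/3}$. With $f=0$, $z_n=f_n$, this yields $1\ge S/q_{odd}$, a contradiction. So $f\ne0$, and Step 1 of Lemma 6, with $S$ in place of $q_0$ and $q_{odd}$ in place of $q_1$, shows that $f$ is a minimizer. Its Euler equation holds against odd test functions; against even ones both integrals vanish. So a multiple of $f$ solves (1).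

What made this work is a pair of half-bubbles of opposite sign, for which $\int z^5$ cancels, so that only the curvature gain is left. In a domain without symmetry we cannot restrict to odd functions. But we can still use two half-bubbles of opposite sign at two different boundary points, and connect a positive half-bubble to a negative one through such pairs.

## 8. Two half-bubbles of opposite sign stay strictly below $S$

Fix a continuous injective $a:S^1\to V$ (a small circle around $p$), so that $a(\omega)\ne a(-\omega)$ for all $\omega$. By compactness we may shrink $r_0$ so that $B_{r_0}(a(\omega))\cap B_{r_0}(a(-\omega))=\emptyset$ for all $\omega$. Theorem A needs one $\omega$ only; Theorem B uses the whole circle.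

**Lemma 7.** For small $\varepsilon$ there is $S_\varepsilon<S$ with
$$\max_{t\in[-1,1]}Q\big(\sqrt{1+t}\,u_{a(\omega)}-\sqrt{1-t}\,u_{a(-\omega)}\big)\le S_\varepsilon\qquad\text{for all }\omega\in S^1 .$$

*Proof.* Put $\alpha=\sqrt{1+t}$, $\beta=\sqrt{1-t}$, $z=\alpha u_{a(\omega)}-\beta u_{a(-\omega)}$; $z$ is nonconstant. The supports are disjoint and $\alpha^2+\beta^2=2$, so $\int|\nabla z|^2\le2(h-k_0\varepsilon|\log\varepsilon|)$. As $\alpha^6+\beta^6=(1+t)^3+(1-t)^3=2+6t^2$, Lemma 4 gives $\int z^6\ge h(2+6t^2)-C\varepsilon$. When the amplitudes differ, $\int z^5$ no longer cancels, but the $L^6$ norm has grown by $6ht^2$. We check that this pays for the constant.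

Since $\alpha+\beta\ge\sqrt{\alpha^2+\beta^2}=\sqrt2$, we have $|\alpha-\beta|=2|t|/(\alpha+\beta)\le\sqrt2|t|$. So
$$\Big|\int z^5\Big|\le|\alpha^5-\beta^5|\,d_0\varepsilon^{1/2}+C\varepsilon^{3/2}\le C|t|\varepsilon^{1/2}+C\varepsilon^{3/2}.$$
By Young's inequality with exponents $\frac53,\frac52$, $C|t|^{6/5}\varepsilon^{3/5}\le6ht^2+C\varepsilon^{3/2}$. Hence (6) gives
$$F(z)\ge2h+6ht^2-C\varepsilon-C|t|^{6/5}\varepsilon^{3/5}-C\varepsilon^{9/5}\ge2h-C'\varepsilon .$$
Therefore
$$Q(z)\le2(h-k_0\varepsilon|\log\varepsilon|)(2h-C'\varepsilon)^{-1/3}\le(2h)^{2/3}\Big(1-\tfrac{k_0}h\varepsilon|\log\varepsilon|\Big)(1+C''\varepsilon)=:S_\varepsilon,$$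
and $S_\varepsilon<S$ for small $\varepsilon$, because $\varepsilon|\log\varepsilon|$ beats $\varepsilon$. $\square$

## 9. Below $S$, a weak limit can vanish only at the level $q_0$

**Proposition 8.** Let $v_n\in\Sigma$, $Q(v_n)\to q\in(0,S)$, $dQ(v_n)\to0$ in $E^*$. Put $u_n=v_n+c(v_n)$, $w_n=F(v_n)^{-1/4}u_n$, $m=q^{3/2}<2h$. Up to a subsequence $w_n\rightharpoonup w$ in $H^1$, and $w$ is a weak solution of (1). Moreover:

(i) if $q\ne q_0$, then $w\ne0$, and $\|\nabla w\|_2^2\le m<S^{3/2}$;

(ii) if $q\ne q_0$ and $m<h+q_1^{3/2}$, then $w_n\to w$ strongly, so a subsequence of $v_n$ converges in $\Sigma$ to a critical point at level $q$.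

*Proof.* Since $F(v_n)=Q(v_n)^{-3}$ is bounded above and below, (7) gives
$$\Big|\int\nabla w_n\cdot\nabla\varphi-\int w_n^5\varphi\Big|\le o(1)\|\nabla\varphi\|_2\ \ \forall\varphi\in H^1,\qquad\|\nabla w_n\|_2^2=\|w_n\|_6^6=Q(v_n)^{3/2}\to m. \tag{10}$$
So $w_n$ is bounded in $H^1$. Along a subsequence $w_n\rightharpoonup w$, $w_n\to w$ a.e., and $w_n^5\rightharpoonup w^5$ in $L^{6/5}$. Hence $w$ is a weak solution, and $\|\nabla w\|_2^2\le m$.

For (i) suppose $w=0$, so $w_n\to0$ in $L^p$ for $p<6$. We show $m=h$, i.e. $q=q_0$.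

**Step 1: one sign disappears.** Testing (10) with $w_n^\pm$ gives, along a subsequence, $\|\nabla w_n^\pm\|_2^2\to m^\pm$ and $\|w_n^\pm\|_6^6\to m^\pm$ with $m^++m^-=m$. By Lemma 3(b), $m^\pm=0$ or $m^\pm\ge h$. As $0<m<2h$, exactly one of them is $0$. Replacing $w_n$ by $-w_n$ if needed, $m^-=0$.

**Step 2: the mass concentrates.** We find the scale. Fix $\delta_0\in(0,m/2)$ with $\delta_0^{2/3}<q_0/2$. The function $\lambda\mapsto\sup_{y\in\bar\Omega}\int_{B_\lambda(y)\cap\Omega}w_n^6$ is continuous, tends to $0$ as $\lambda\to0$, and equals $\|w_n\|_6^6>\delta_0$ for large $\lambda$ (and large $n$). The supremum is attained. So there are $\lambda_n>0$, $y_n\in\bar\Omega$ with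
$$\delta_0=\int_{B_{\lambda_n}(y_n)\cap\Omega}w_n^6=\sup_{y\in\bar\Omega}\int_{B_{\lambda_n}(y)\cap\Omega}w_n^6. \tag{11}$$
Suppose $\lambda_n\ge\lambda>0$ along a subsequence. Let $\varphi$ be smooth with support in a ball of radius $\lambda/2$. If this ball meets $\bar\Omega$, it lies in a ball of radius $\lambda$ centred in $\bar\Omega$, so $w_n^6$ has integral at most $\delta_0$ there. By (10) and Hölder,
$$\|\nabla(\varphi w_n)\|_2^2=\int\nabla w_n\cdot\nabla(\varphi^2w_n)+\int|\nabla\varphi|^2w_n^2=\int\varphi^2w_n^6+o(1)\le\delta_0^{2/3}\|\varphi w_n\|_6^2+o(1).$$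
Lemma 3(a) with $\tau=q_0/4$ gives $\frac34q_0\|\varphi w_n\|_6^2\le\|\nabla(\varphi w_n)\|_2^2+o(1)$. As $\delta_0^{2/3}<q_0/2$, $\varphi w_n\to0$ in $L^6$. Covering $\bar\Omega$ by finitely many balls of radius $\lambda/4$, with $\varphi=1$ on each, gives $\|w_n\|_6\to0$, contradicting $m>0$. Hence $\lambda_n\to0$.

**Step 3: blow up.** Let $\Omega_n=(\Omega-y_n)/\lambda_n$, $W_n(x)=\lambda_n^{1/2}w_n(y_n+\lambda_nx)$, $d_n=\operatorname{dist}(y_n,\partial\Omega)/\lambda_n$. The $L^6$ norm and the $L^2$ norm of the gradient do not change. Pass to a subsequence with $d_n\to\infty$ (put $H=\mathbb R^3$) or $d_n\to d<\infty$. In the second case let $b_n\in\partial\Omega$ be nearest to $y_n$ and rotate so that $e_3$ is the inner normal at $b_n$. Near $b_n$, in coordinates centred at $b_n$, $\Omega=\{x_3>\rho_n(x')\}$ with $|\rho_n(x')|\le K|x'|^2$. So on balls of radius $r/\lambda_n$, with $r>0$ small and fixed, $\Omega_n=\{x_3>-d_n+\lambda_n^{-1}\rho_n(\lambda_nx')\}$ with $\lambda_n^{-1}|\rho_n(\lambda_nx')|\le K\lambda_n|x'|^2$.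 Put $H=\{x_3>-d\}$. In all cases, for large $n$, a given compact subset of $H$ lies in $\Omega_n$ and a given compact subset of $\mathbb R^3\setminus\bar H$ misses $\Omega_n$.

By Rellich's theorem on compact subsets of $H$ and the bounds, along a subsequence $1_{\Omega_n}W_n\to1_HW$ a.e. and weakly in $L^6(\mathbb R^3)$, $1_{\Omega_n}\nabla W_n\rightharpoonup1_H\nabla W$ in $L^2(\mathbb R^3)$, $1_{\Omega_n}W_n^5\rightharpoonup1_HW^5$ in $L^{6/5}(\mathbb R^3)$. Testing (10) with $\lambda_n^{-1/2}\varphi((\cdot-y_n)/\lambda_n)$, suitably rotated, gives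
$$\int_H\nabla W\cdot\nabla\varphi=\int_HW^5\varphi\qquad\forall\varphi\in C_c^\infty(\mathbb R^3). \tag{12}$$
Since $\int(W_n^-)^6=\int(w_n^-)^6\to0$, $W\ge0$.

**Step 4: $W\ne0$.** If $W=0$, then $1_{\Omega_n}W_n\to0$ in $L^2_{loc}(\mathbb R^3)$, by a.e. convergence and the $L^6$ bound. By (11), $\int_{B_1(y)\cap\Omega_n}W_n^6\le\delta_0$ for $y\in\bar\Omega_n$. For $\varphi\in C_c^\infty$ supported in a ball of radius $\frac12$ we get, as in Step 2, $\|\nabla(\varphi W_n)\|_{L^2(\Omega_n)}^2\le\delta_0^{2/3}\|\varphi W_n\|_{L^6(\Omega_n)}^2+o(1)$. Lemma 3(a), rescaled, reads $\frac34q_0\|\varphi W_n\|_{L^6(\Omega_n)}^2\le\|\nabla(\varphi W_n)\|_{L^2(\Omega_n)}^2+C\lambda_n^2\|\varphi W_n\|_{L^2(\Omega_n)}^2$. So $\varphi W_n\to0$ in $L^6$. Covering $B_1(0)$ contradicts $\int_{B_1(0)\cap\Omega_n}W_n^6=\delta_0$.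

**Step 5: $H$ is not $\mathbb R^3$.** Otherwise, by (12) and density, $\|\nabla W\|_2^2=\|W\|_6^6$. With Sobolev's inequality $S\|W\|_6^2\le\|W\|_6^6$, so $\|W\|_6^6\ge S^{3/2}=2h$. But $\|W\|_6^6\le m<2h$ by Fatou.

**Step 6: $H$ is a half space, and exactly one half-bubble is carried away.** Let $\bar W\in D^{1,2}(\mathbb R^3)$ be the even reflection of $W$ across $\partial H$. For $\varphi\in C_c^\infty(\mathbb R^3)$, applying (12) to $\varphi$ plus its reflection shows that $\bar W$ is a weak solution of $-\Delta\bar W=\bar W^5$ in $\mathbb R^3$. It is nonnegative and nontrivial; it is smooth (the iteration of Lemma 2, localized), and positive by the strong maximum principle. By Caffarelli–Gidas–Spruck $\bar W=U_{x_0,\mu}$, and its only maximum point $x_0$ lies on $\partial H$ by symmetry. So $\int_HW^6=\int_H|\nabla W|^2=h$.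

Put $R_n=W_n-\bar W$ on $\Omega_n$, and let $r_n(x)=\lambda_n^{-1/2}R_n((x-y_n)/\lambda_n)$ on $\Omega$ (rotated back). Three limits:

- $\|\nabla r_n\|_2^2=\int_{\Omega_n}|\nabla W_n|^2-2\int_{\Omega_n}\nabla W_n\cdot\nabla\bar W+\int_{\Omega_n}|\nabla\bar W|^2\to m-2h+h=m-h$, by weak and dominated convergence.
- $\|r_n\|_6^6\to m-h$, because $1_{\Omega_n}R_n=(1_{\Omega_n}W_n-1_H\bar W)+(1_H-1_{\Omega_n})\bar W$; Brezis–Lieb applies to the first bracket and the second term tends to $0$ in $L^6$.
- $\|r_n\|_2\to0$, since $\|w_n\|_2\to0$ and $\lambda_n^2\int_{\Omega_n}\bar W^2\le\lambda_n^2\int_{B_{C/\lambda_n}}\frac{C\,dx}{1+|x|^2}=O(\lambda_n)$.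

By Lemma 3(b), $m-h=0$ or $m-h\ge h$. As $m<2h$, $m=h$. This proves (i).

**Step 7: strong convergence (ii).** By (i), $w\ne0$, and Lemma 2 gives $\|\nabla w\|_2^2=\|w\|_6^6=Q(w)^{3/2}\ge q_1^{3/2}$. For $r_n=w_n-w$, weak convergence and Brezis–Lieb give that $\|\nabla r_n\|_2^2$ and $\|r_n\|_6^6$ both tend to $d:=m-\|\nabla w\|_2^2$, and $r_n\to0$ in $L^2$. By Lemma 3(b), $d=0$ or $d\ge h$. The latter would give $m\ge h+q_1^{3/2}$, which is excluded. So $w_n\to w$ in $H^1$, and $v_n$, the class of $w_n/\|\nabla w_n\|_2$, converges to the class of $w/\|\nabla w\|_2$. $\square$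

## 10. A mountain pass between the two signs: proof of Theorem A

On $\Sigma$ let $\nabla Q(v)$ be the Riesz representative of $dQ(v)$ in $E$. By $0$-homogeneity $dQ(v)[v]=0$, so it is tangent to $\Sigma$; it is odd in $v$, and $\|\nabla Q(v)\|=\|dQ(v)\|_{E^*}$. Tangent fields on $\Sigma$ that are bounded and locally Lipschitz have global flows, since $\Sigma$ is complete.

**Lemma 9 (mountain pass).** Let $v_0,v_1\in\Sigma$, let $\ell$ be the infimum of $\max_\gamma Q$ over continuous paths $\gamma$ in $\Sigma$ from $v_0$ to $v_1$, and suppose $\ell>\max(Q(v_0),Q(v_1))$. Then there are $v_n\in\Sigma$ with $Q(v_n)\to\ell$, $dQ(v_n)\to0$.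

*Proof.* Otherwise there are $\sigma,\tau>0$ with $\|\nabla Q\|\ge\sigma$ on $\{|Q-\ell|\le2\tau\}$, and we may take $2\tau<\ell-\max(Q(v_0),Q(v_1))$. Let $\chi$ be Lipschitz, $0\le\chi\le1$, $\chi=1$ on $[\ell-\tau,\ell+\tau]$, $\chi=0$ outside $[\ell-2\tau,\ell+2\tau]$. Along the flow of $-\chi(Q)\nabla Q/\|\nabla Q\|^2$, whose norm is at most $1/\sigma$, $Q$ has derivative $-\chi(Q)$. So time $2\tau$ carries $\{Q\le\ell+\tau\}$ into $\{Q\le\ell-\tau\}$, and $v_0,v_1$ stay fixed. Applied to a path with $\max Q\le\ell+\tau$ this contradicts the definition of $\ell$. $\square$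

**Proof of Theorem A.** If $q_1$ is attained, Lemma 2 turns a minimizer into a nontrivial solution with $\|\nabla w\|_2^2=q_1^{3/2}\le q_0^{3/2}=h<S^{3/2}$. By Lemmas 5 and 6(a) the remaining case is: $q_1=q_0$ is not attained. Take $\delta_1$ from Lemma 6(b), fix $\omega_0\in S^1$, and put $a=a(\omega_0)$, $b=a(-\omega_0)$. By Lemmas 5, 6(c) and 7 we can fix $\varepsilon$ so small that $Q(\hat u_a),Q(\hat u_b)<q_0+\delta_1$, $g(\hat u_a)>\frac12$, $g(-\hat u_b)<-\frac12$, and Lemma 7 holds. Let $\Gamma$ be the set of paths in $\Sigma$ from $\hat u_a$ to $-\hat u_b$ and $\ell_1=\inf_{\gamma\in\Gamma}\max_\gamma Q$.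

**Step 1: $\ell_1<S$.** Normalize the path $t\mapsto\sqrt{1+t}\,u_a-\sqrt{1-t}\,u_b$, with $t$ running from $1$ to $-1$; it belongs to $\Gamma$, and Lemma 7 bounds $Q$ on it by $S_\varepsilon<S$.

**Step 2: $\ell_1\ge q_0+\delta_1$.** On each path of $\Gamma$ the continuous function $g$ changes sign, so it vanishes somewhere, and there $Q\ge q_0+\delta_1$ by Lemma 6(b).

**Step 3: conclusion.** So $\ell_1\in(q_0,S)$ exceeds $Q$ at both endpoints. Lemma 9 gives $v_n\in\Sigma$ with $Q(v_n)\to\ell_1$, $dQ(v_n)\to0$. As $\ell_1\ne q_0$, Proposition 8(i) gives a nontrivial weak solution $w$ with $\|\nabla w\|_2^2\le\ell_1^{3/2}<S^{3/2}$. It is smooth by Lemma 2, and $\Phi(w)=\frac13\|\nabla w\|_2^2\in(0,\frac13S^{3/2})$. $\blacksquare$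

## 11. A barrier around concentrated half-bubbles

For two pairs of solutions we need mountain passes also when $q_1$ is attained; then Lemma 6(b) is not available to separate the endpoints. The replacement is a wall around the set of concentrated half-bubbles. The source of the wall is the cost $\varepsilon^{3/5}$ that spoiled minimization.

In this section $U=U_{a,\varepsilon}|_\Omega$ with arbitrary $a\in\partial\Omega$, $\|\psi\|:=\|\nabla\psi\|_2$, and $\hat U\in\Sigma$ is the class of $U/\|\nabla U\|_2$. Uniformly in $a\in\partial\Omega$, as $\varepsilon\to0$,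
$$\int U^6=h+O(\varepsilon),\quad\int|\nabla U|^2=h+O(\varepsilon|\log\varepsilon|),\quad c_2\varepsilon^{1/2}\le\int U^5\le C\varepsilon^{1/2}, \tag{13}$$
$$\int U^4\le C\varepsilon,\quad\int U^2\le C\varepsilon,\quad\|U^4\|_{6/5}\le C\varepsilon^{1/2},\quad\|\partial_\nu U\|_{L^{4/3}(\partial\Omega)}\le C\varepsilon^{1/2}. \tag{14}$$
Indeed, near $a$ the symmetric difference of $\Omega$ and its tangent half space lies in a layer $\{|x_3|\le K|x'|^2\}$, and far from $a$ the powers are negligible. So (4) gives $\int U^6=h+O(\varepsilon)$ and $\int U^5=d_0\varepsilon^{1/2}+O(\varepsilon^{3/2})$. The bounds for $\int U^4$ and $\int U^2$ are in (3), and $\int U^{24/5}\le C\varepsilon^{3-12/5}=C\varepsilon^{3/5}$ gives $\|U^4\|_{6/5}\le C\varepsilon^{1/2}$. On $\partial\Omega$, $|(x-a)\cdot\nu(x)|\le C|x-a|^2$, so $|\partial_\nu U|\le C\varepsilon^{1/2}(\varepsilon^2+|x-a|^2)^{-1/2}$. Its power $\frac43$ is at most $C\varepsilon^{2/3}|x-a|^{-4/3}$, integrable on a surface. Finally $\int|\nabla U|^2=\int U^6+\int_{\partial\Omega}U\partial_\nu U$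 and $|\int_{\partial\Omega}U\partial_\nu U|\le C\varepsilon\int_{\partial\Omega}(\varepsilon^2+|x-a|^2)^{-1}\le C\varepsilon|\log\varepsilon|$.

**Lemma 10 (coercivity).** There are $\rho,\varepsilon_2>0$ such that, for $a\in\partial\Omega$, $\varepsilon<\varepsilon_2$ and $\psi\in H^1(\Omega)$ with $\int\psi=0$ and $\nabla\psi$ orthogonal in $L^2$ to $\nabla U$, $\nabla\partial_\varepsilon U$ and $\nabla(\xi\cdot\nabla_aU)$ for all $\xi\in T_a\partial\Omega$,
$$\|\psi\|^2-5\int U^4\psi^2\ge\rho\|\psi\|^2 .$$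

*Proof.* Otherwise there are $\varepsilon_n\to0$, $a_n$, $\psi_n$ as above with $\|\psi_n\|=1$ and $5\int U_n^4\psi_n^2\ge1-o(1)$. Rescale, rotating so that $e_3$ is the inner normal at $a_n$: $\Psi_n(y)=\varepsilon_n^{1/2}\psi_n(a_n+\varepsilon_ny)$ on $\Omega_n=(\Omega-a_n)/\varepsilon_n$. By Poincaré and Sobolev $\|\psi_n\|_6\le C$. As in Step 3 of Proposition 8, along a subsequence and with $H=\{y_3>0\}$, $1_{\Omega_n}\nabla\Psi_n\rightharpoonup1_H\nabla\Psi$ in $L^2$ and $1_{\Omega_n}\Psi_n\to1_H\Psi$ a.e. and weakly in $L^6$. Then $1_{\Omega_n}\Psi_n^2\rightharpoonup1_H\Psi^2$ in $L^3$, and $U_{0,1}^4\in L^{3/2}$, so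
$$5\int_HU_{0,1}^4\Psi^2\ge1\ge\int_H|\nabla\Psi|^2 .$$
After rescaling, the orthogonality conditions involve the fixed $L^2$ fields $\nabla U_{0,1}$, $\nabla\partial_\varepsilon U_{0,\varepsilon}|_{\varepsilon=1}$, $\nabla\partial_1U_{0,1}$, $\nabla\partial_2U_{0,1}$, so they pass to the limit. These four functions are even in $y_3$, so the even reflection $\bar\Psi$ is $D^{1,2}(\mathbb R^3)$-orthogonal to them. By parity it is also orthogonal to the odd function $\partial_3U_{0,1}$. By Bianchi–Egnell $\int_{\mathbb R^3}|\nabla\bar\Psi|^2\ge\mu_3\int_{\mathbb R^3}U_{0,1}^4\bar\Psi^2$. So $1\ge\int_H|\nabla\Psi|^2\ge\mu_3\int_HU_{0,1}^4\Psi^2\ge\mu_3/5>1$, a contradiction. $\square$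

**Definition.** For $\delta>0$ let $\mathcal U=\mathcal U_\delta=\{v\in\Sigma:\|\nabla(v-\hat U_{a,\varepsilon})\|_2<\delta\text{ for some }a\in\partial\Omega,\ 0<\varepsilon<\delta\}$, an open subset of $\Sigma$.

Example: for fixed $\delta$ and small $\varepsilon$, $\hat u_a\in\mathcal U$ for all $a=a(\omega)$, since $u_a-U_{a,\varepsilon}=(\zeta(\cdot-a)-1)U_{a,\varepsilon}$ lives where $U$ and $|\nabla U|$ are $O(\varepsilon^{1/2})$, so $\|\nabla(u_a-U_{a,\varepsilon})\|_2=O(\varepsilon^{1/2})$.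

**Lemma 11 (barrier).** For $\delta$ small: $\mathcal U\cap(-\mathcal U)=\emptyset$; $Q>q_0$ on $\bar{\mathcal U}$; and there is $\eta_0>0$ with $Q\ge q_0+\eta_0$ on $\partial\mathcal U$.

*Proof.* **Step 1: $\mathcal U$ and $-\mathcal U$ are disjoint.** For half-bubbles $U_1,U_2$ with parameters $\varepsilon_1',\varepsilon_2'<\delta$,
$$\int\nabla U_1\cdot\nabla U_2=\int U_1^5U_2+\int_{\partial\Omega}\partial_\nu U_1\,U_2\ge-C\delta^{1/2}$$
by (14) and the trace embedding. So $\|\nabla(\hat U_1+\hat U_2)\|_2^2\ge2-C\delta^{1/2}>4\delta^2$ for small $\delta$. A point of $\mathcal U\cap(-\mathcal U)$ would give two half-bubbles with $\|\nabla(\hat U_1+\hat U_2)\|_2<2\delta$.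

**Step 2: a best approximation exists.** Fix a small $\varepsilon_1>0$, let $\delta<\min(\frac12,\varepsilon_1)$ and $v\in\bar{\mathcal U}$. Minimize $\|\nabla(v-\alpha U_{a,\varepsilon})\|_2$ over $\alpha\ge0$, $a\in\partial\Omega$, $\varepsilon\in(0,\varepsilon_1]$. The infimum is $\le\delta$. Along a minimizing sequence $\alpha$ is bounded, since $\|\nabla U_{a,\varepsilon}\|_2$ is bounded below. And $\varepsilon\to0$ is impossible along a subsequence, because then $\nabla U_{a,\varepsilon}\rightharpoonup0$ and the squared distance would be at least $1-o(1)$. So a minimizer exists. It has $\alpha>0$, since $\alpha=0$ gives distance $1$.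

**Step 3: the best $\varepsilon$ is small.** Let $\varepsilon_*\in(0,\varepsilon_1)$. We claim the minimizing $\varepsilon$ is $<\varepsilon_*$ if $\delta$ is small. Otherwise, for some $\delta_k\to0$, functions $\alpha_kU_{a_k,\varepsilon_k}$ with $\varepsilon_k\ge\varepsilon_*$, which converge strongly along a subsequence, would be asymptotic in $E$ to $\hat U_{b_k,\varepsilon_k'}$ with $\varepsilon_k'\to0$. But the latter tend weakly to $0$ and have norm $1$, a contradiction. So for small $\delta$ the minimizing $\varepsilon$ is as small as we wish, and the minimum is interior.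

**Step 4: the decomposition.** Write $v=\alpha(U+\psi)$ in $E$ with $\int\psi=0$. Stationarity in $\alpha$, $\varepsilon$ and $a$ gives exactly the orthogonality conditions of Lemma 10. Moreover $1=\alpha^2\|\nabla U\|_2^2+\alpha^2\|\psi\|^2$ and $\alpha\|\psi\|\le\delta$. So $\alpha$ is bounded above and below, and $\|\psi\|\le C\delta$.

**Step 5: expanding $Q$.** By homogeneity $Q(v)=M/P^{1/3}$, where $u=U+\psi-c$, $\int u^5=0$, $M=\|\nabla U\|_2^2+\|\psi\|^2$, $P=\int u^6$. By (5) and $\int u^5=0$, $\int(U+\psi)^6=\int(u+c)^6\ge P+\theta|\Omega|c^6$. By orthogonality,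
$$\int U^5\psi=\int\nabla U\cdot\nabla\psi-\int_{\partial\Omega}\partial_\nu U\,\psi=-\int_{\partial\Omega}\partial_\nu U\,\psi=O(\varepsilon^{1/2}\|\psi\|).$$
In $\int(U+\psi)^6$ the terms of order $3$ to $6$ in $\psi$ are $O(\|\psi\|^3)$ by Hölder. With (13),
$$P\le h+15\int U^4\psi^2+C(\varepsilon+\varepsilon^{1/2}\|\psi\|+\|\psi\|^3)-\theta|\Omega|c^6. \tag{15}$$
In particular $|c|\le C$ and $P\le C$. By $(1+x)^{1/3}\le1+\frac x3$ for $x\ge-1$, $q_0P^{1/3}=h(P/h)^{1/3}\le h+\frac13(P-h)$. Now (15), (13), Lemma 10, and Young's inequality give, with $\theta'=\frac13\theta|\Omega|$ and $\delta$ small,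
$$M-q_0P^{1/3}\ge\|\psi\|^2-5\int U^4\psi^2+\theta'c^6-C(\varepsilon|\log\varepsilon|+\varepsilon^{1/2}\|\psi\|+\|\psi\|^3)\ge\tfrac\rho2\|\psi\|^2+\theta'c^6-C\varepsilon|\log\varepsilon|. \tag{16}$$

**Step 6: the constraint forces $c$ or $\psi$ to be large enough.** From $0=\int(U+\psi-c)^5$, (13) and (14),
$$c_2\varepsilon^{1/2}\le\int U^5\le C\int\big(U^4|\psi-c|+|\psi-c|^5\big)\le C\big(\varepsilon^{1/2}\|\psi\|+\varepsilon|c|+\|\psi\|^5+|c|^5\big).$$
For $\delta$ small, hence $\|\psi\|$ and $\varepsilon$ small, the first two terms are absorbed (recall $|c|\le C$), so $\varepsilon^{1/2}\le C(\|\psi\|^5+|c|^5)$. Thus $c^6\ge c_3\varepsilon^{3/5}$ or $\|\psi\|^2\ge c_3\varepsilon^{1/5}$. In both cases $\frac\rho4\|\psi\|^2+\theta'c^6\ge c_4\varepsilon^{3/5}$. Since $\varepsilon|\log\varepsilon|=o(\varepsilon^{3/5})$, (16) yields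
$$M-q_0P^{1/3}\ge\tfrac\rho4\|\psi\|^2+\tfrac{c_4}2\varepsilon^{3/5}>0, \tag{17}$$
where $\varepsilon>0$ is the minimizing parameter. So $Q>q_0$ on $\bar{\mathcal U}$.

**Step 7: the boundary.** Let $v\in\partial\mathcal U$; then $v\notin\mathcal U$, as $\mathcal U$ is open. If the minimizing $\varepsilon$ is $\ge\delta$, (17) and $P\le C$ give $Q(v)-q_0\ge c\,\delta^{3/5}$ with a constant $c>0$. If $\varepsilon<\delta$, then $\|\nabla(v-\hat U)\|_2\ge\delta$ with $U=U_{a,\varepsilon}$ the minimizing half-bubble. Put $x=\alpha\|\psi\|\le\delta$. Since $\alpha\|\nabla U\|_2=\sqrt{1-x^2}$ and $\nabla\psi\perp\nabla U$,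
$$\delta^2\le\|\nabla(v-\hat U)\|_2^2=(1-\sqrt{1-x^2})^2+x^2\le x^4+x^2\le2x^2 .$$
So $\|\psi\|$ is at least a fixed multiple of $\delta$, and (17) with $P\le C$ again bounds $Q(v)-q_0$ from below. As $\delta$ is fixed, this is the claim. $\square$

Fix such a $\delta$ from now on.

## 12. Two pairs: proof of Theorem B

By Lemmas 5 and 6(a), exactly one of the following holds: $q_1=q_0$ is attained; $q_1<q_0$, and $q_1$ is attained; $q_1=q_0$ is not attained.

### 12.1 The case $q_1=q_0$ attained: a pass over the barrier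

A minimizer gives a first pair, at level $q_0$. Let $\Gamma$ and $\ell_1$ be as in Section 10, with $\varepsilon$ small. Paths in $\Gamma$ start at $\hat u_a\in\mathcal U$ and end at $-\hat u_b\in-\mathcal U$, which is disjoint from $\mathcal U$. So they cross $\partial\mathcal U$, and $\ell_1\ge q_0+\eta_0$ by Lemma 11. The endpoint levels are $<q_0+\eta_0$ for small $\varepsilon$ by Lemma 5, and $\ell_1<S$ by Lemma 7. Since $h+q_1^{3/2}=2h>\ell_1^{3/2}$, Lemma 9 and Proposition 8(ii) give a critical point at level $\ell_1\in(q_0,S)$. Its level differs from $q_0$, so this is a second pair.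

### 12.2 The case $q_1<q_0$: a pass from the minimizer to a half-bubble

Let $u_1$ be a solution coming from a minimizer, $e_1=\|\nabla u_1\|_2^2=\|u_1\|_6^6=q_1^{3/2}<h$. We look for a pass between $u_1$ and a half-bubble. By Proposition 8(ii) its level must stay below $(h+q_1^{3/2})^{2/3}=(e_1+h)^{2/3}$. The gain will come from the interaction of $u_1$ with the half-bubble.

**Step 1: $u_1\not\equiv0$ on $\partial\Omega$.** Otherwise $u_1=\partial_\nu u_1=0$ on $\partial\Omega$, so all first derivatives vanish there. The extension of $u_1$ by $0$ is then an $H^2_{loc}(\mathbb R^3)$ solution of $-\Delta u=u^4\cdot u$ with bounded potential $u^4$, vanishing on an open set. Unique continuation gives $u_1\equiv0$, a contradiction. Replacing $u_1$ by $-u_1$ if needed, choose $a\in\partial\Omega$ with $u_1(a)>0$, and write $U=U_{a,\varepsilon}$.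

**Step 2: claim.** For small $\varepsilon$, $\max Q<(e_1+h)^{2/3}$ on $\{\alpha u_1+\beta U:\alpha,\beta\ge0,\ \alpha^2+\beta^2=1\}$.

For $z$ with $M=\|\nabla z\|_2^2$ and $F=F(z)>0$, the supremum over $t>0$ of $\frac12t^2M-\frac16t^6F$ is reached at $t^4=M/F$ and equals $\frac13M^{3/2}F^{-1/2}=\frac13Q(z)^{3/2}$. So it suffices to show
$$\sup_{\alpha,\beta\ge0}\Psi<\tfrac13(e_1+h),\qquad\Psi=\tfrac12\|\nabla z\|_2^2-\tfrac16F(z),\quad z=\alpha u_1+\beta U. \tag{18}$$

**Step 3: the interaction terms.** Let $I_1=\int u_1^5U=\int\nabla u_1\cdot\nabla U$, which is $O(\varepsilon^{1/2})$ by (3), and $I_2=\int U^5u_1$. Since $u_1$ is Lipschitz and $\int U^5|x-a|=O(\varepsilon^{3/2})$, $I_2=u_1(a)\int U^5+O(\varepsilon^{3/2})\ge c_5\varepsilon^{1/2}$. For bounded $\alpha,\beta$ expand $\int z^6$. The terms $\int u_1^4U^2$ and $\int u_1^2U^4$ come with nonnegative coefficients and are dropped; the term with $\int u_1^3U^3$ is $O(\varepsilon^{3/2}|\log\varepsilon|)$ by (3). Hence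
$$\int z^6\ge\alpha^6e_1+\beta^6h+6\alpha^5\beta I_1+6\alpha\beta^5I_2-o(\varepsilon^{1/2}).$$
Because $\int u_1^5=0$ and $\int U^j=O(\varepsilon^{1/2})$ for $1\le j\le5$, we have $\int z^5=O(\varepsilon^{1/2})$. So (6) gives $F(z)\ge\int z^6-C\varepsilon^{3/5}=\int z^6-o(\varepsilon^{1/2})$: here the price of the constant is of lower order than the interaction. With $\|\nabla z\|_2^2=\alpha^2e_1+2\alpha\beta I_1+\beta^2h+O(\varepsilon|\log\varepsilon|)$ we get, uniformly for bounded $\alpha,\beta\ge0$,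
$$\Psi\le e_1\Big(\frac{\alpha^2}2-\frac{\alpha^6}6\Big)+h\Big(\frac{\beta^2}2-\frac{\beta^6}6\Big)+\alpha\beta(1-\alpha^4)I_1-\alpha\beta^5I_2+o(\varepsilon^{1/2}). \tag{19}$$

**Step 4: the supremum.** On the unit circle in the quadrant, the lower bound for $F(z)$ shows $F(z)\ge c_6>0$ for small $\varepsilon$, and $\|\nabla z\|_2^2\le C$. So $z$ is nonconstant there, $\Psi<0$ for $(\alpha,\beta)$ outside a fixed ball, and only bounded $(\alpha,\beta)$ matter. On $\{\alpha,\beta\ge0\}$ the first two terms of (19) have the unique maximum $\frac13(e_1+h)$, at $(1,1)$. In a small fixed neighbourhood of $(1,1)$ the factor $1-\alpha^4$ is small, so $\alpha\beta(1-\alpha^4)I_1-\alpha\beta^5I_2\le-\frac{c_5}2\varepsilon^{1/2}$. Outside it, the first two terms are at most $\frac13(e_1+h)-\kappa$ with $\kappa>0$ fixed, and the rest is $O(\varepsilon^{1/2})$. For small $\varepsilon$ this proves (18), hence the claim.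

**Step 5: the pass.** Let $v_1=\hat u_1$. As $Q(v_1)=q_1<q_0$, $v_1\notin\bar{\mathcal U}$ by Lemma 11, while $\hat U_{a,\varepsilon}\in\mathcal U$ for $\varepsilon<\delta$. Also, (6) and (13) give $F(U)\ge h-C\varepsilon^{3/5}$ and $\|\nabla U\|_2^2\le h+C\varepsilon|\log\varepsilon|$, so $Q(\hat U_{a,\varepsilon})<q_0+\eta_0$ for small $\varepsilon$. Let $\ell'$ be the minimax level over paths in $\Sigma$ from $\hat U_{a,\varepsilon}$ to $v_1$. Each path crosses $\partial\mathcal U$, and the normalized quarter circle of Step 2 is such a path. So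
$$q_0+\eta_0\le\ell'<(e_1+h)^{2/3}=(q_1^{3/2}+h)^{2/3}<S .$$
By Lemma 9 and Proposition 8(ii), $\ell'$ is a critical value, and $\ell'>q_0>q_1$. This is a second pair.

### 12.3 The case $q_1=q_0$ not attained: a cylinder of pairs and Borsuk–Ulam

Now all critical levels are $>q_0$. We say that $Q$ satisfies the Palais–Smale condition at level $q$ if every sequence $v_n\in\Sigma$ with $Q(v_n)\to q$, $dQ(v_n)\to0$ has a subsequence converging in $\Sigma$. As $h+q_1^{3/2}=2h$, Proposition 8(ii) gives this condition at every level in $(q_0,S)$. We need two more deformations.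

**Lemma 12.** Suppose $Q$ satisfies the Palais–Smale condition at every level of an open interval $I$.

(a) If $[s,t]\subset I$ contains no critical value, there is an odd continuous deformation of $\Sigma$, with $Q$ nonincreasing along trajectories, carrying $\{Q\le t\}$ into $\{Q\le s\}$.

(b) If the critical set at level $\beta\in I$ is $\{\pm v_*\}$ and $B$ is an open ball around $v_*$ in $\Sigma$, then for all small $\tau>0$ there is an odd continuous deformation of $\Sigma$, with $Q$ nonincreasing along trajectories, carrying $\{Q\le\beta+\tau\}\setminus(B\cup-B)$ into $\{Q\le\beta-\tau\}$.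

*Proof.* (a) There are $\sigma,\kappa>0$ with $\|\nabla Q\|\ge\sigma$ on $\{s-\kappa\le Q\le t+\kappa\}$. Otherwise a sequence with $\nabla Q\to0$ and levels tending to a point of $[s,t]$ would, by Palais–Smale, produce a critical value in $[s,t]$. Flow along $-\chi(Q)\nabla Q/\|\nabla Q\|^2$ for time $t-s$, with $\chi$ Lipschitz, $0\le\chi\le1$, $\chi=1$ on $[s,t]$, $\chi=0$ outside $[s-\kappa,t+\kappa]$. The field is odd, hence so is the flow.

(b) Choose $r>0$ with $2r$ at most the radius of $B$. By Palais–Smale there are $\sigma,\kappa>0$ with $\|\nabla Q\|\ge\sigma$ on $\{|Q-\beta|\le2\kappa\}$ outside the balls of radius $r/2$ about $\pm v_*$. Let $\xi$ be Lipschitz and even, $0\le\xi\le1$, $\xi=0$ where the distance to $\{\pm v_*\}$ is $\le r/2$, $\xi=1$ where it is $\ge r$. Let $\tau\le\kappa$, $2\tau/\sigma<r$, and let $\chi$ be Lipschitz, $0\le\chi\le1$, $\chi=1$ on $[\beta-\tau,\beta+\tau]$, $\chi=0$ outside $[\beta-2\tau,\beta+2\tau]$. Flow along $-\chi(Q)\xi\nabla Q/\|\nabla Q\|^2$,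 of norm $\le1/\sigma$, for time $2\tau$. A trajectory starting outside $B\cup-B$ begins at distance $\ge2r$ from $\pm v_*$ and has length $<r$. So $\xi=1$ along it, and $Q$ drops from $\le\beta+\tau$ to $\le\beta-\tau$. $\square$

By Section 10 there is a nontrivial solution with $\|\nabla w\|_2^2<S^{3/2}$, so there is at least one critical pair with level in $(q_0,S)$. Suppose there is only one, $\pm v_*$, and let $\beta=Q(v_*)$. We derive a contradiction.

**Step 1: the sets.** Take $\delta_1$ as in Lemma 6(b), decreased so that $q_0+\delta_1<\beta$, and put $X^\pm=\{Q<q_0+\delta_1,\ \pm g>0\}$. These are disjoint open sets with union $\{Q<q_0+\delta_1\}$. Let $B$ be an open ball around $v_*$ in $\Sigma$ with $\bar B\cap(-\bar B)=\emptyset$ and $Q>q_0+\delta_1$ on $\bar B$. Let $\mathcal C=S^1\times[-1,1]$, $\sigma(\omega,t)=(-\omega,-t)$, and let $f_0:\mathcal C\to\Sigma$ be the normalization of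
$$\sqrt{1+t}\,u_{a(\omega)}-\sqrt{1-t}\,u_{a(-\omega)} .$$
It is continuous. Replacing $(\omega,t)$ by $(-\omega,-t)$ changes the sign, so $f_0\circ\sigma=-f_0$; we call such maps on $\mathcal C$ odd. For $\varepsilon$ small, $\max Q\circ f_0<S$ by Lemma 7. Since $f_0(\omega,1)=\hat u_{a(\omega)}$ and $f_0(\omega,-1)=-\hat u_{a(-\omega)}$, Lemmas 5 and 6(c) give $f_0(\omega,\pm1)\in X^\pm$.

**Step 2: pushing down.** Take $I=(q_0,S)$ and $\tau>0$ small, so that Lemma 12(b) applies, $\beta+\tau<S$ and $\beta-\tau>q_0+\delta_1$. There are no critical levels in $[\beta+\tau,S)$, so Lemma 12(a) deforms $f_0$ into an odd continuous $f_1:\mathcal C\to\{Q\le\beta+\tau\}$. Next, Lemma 12(b) carries $\{Q\le\beta+\tau\}\setminus(B\cup-B)$ into $\{Q\le\beta-\tau\}$, and Lemma 12(a) on $[q_0+\frac{\delta_1}2,\beta-\tau]$, where there are no critical levels, carries this into $\{Q\le q_0+\frac{\delta_1}2\}$. The composition is an odd continuous map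
$$\Theta:\{Q\le\beta+\tau\}\setminus(B\cup-B)\to X^+\sqcup X^- .$$
A trajectory that starts in $X^\pm$ stays in $X^\pm$, because $Q$ does not increase and $g\ne0$ on $\{Q<q_0+\delta_1\}$. Hence $f_1(\omega,\pm1)\in X^\pm$. These points are not in $\bar B\cup-\bar B$, and $\Theta f_1(\omega,\pm1)\in X^\pm$.

**Step 3: two odd functions on the cylinder.** On the closed set $A_1=\{x\in\mathcal C:f_1(x)\notin B\cup-B\}$ let $\varphi_1=\operatorname{sign}g(\Theta f_1)\in\{\pm1\}$. On the closed set $A_2=f_1^{-1}(\bar B)\cup f_1^{-1}(-\bar B)$ let $\varphi_2=\pm1$ according to $f_1(x)\in\pm\bar B$. Both are continuous, and both are odd with respect to $\sigma$. Extend each to a continuous function on $\mathcal C$ by Tietze's theorem, then replace the extension $\psi$ by $\frac12(\psi-\psi\circ\sigma)$, which is odd and unchanged on the original set. Since $A_1\cup A_2=\mathcal C$, at each point $\varphi_1=\pm1$ or $\varphi_2=\pm1$. So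
$$(\varphi_1,\varphi_2):\mathcal C\to\mathbb R^2\setminus\{0\}$$
is odd and continuous, and $\varphi_1=\pm1$ on $t=\pm1$ by Step 2.

**Step 4: closing the cylinder to a sphere.** Glue discs $D^\pm$ to $\mathcal C$ at $t=\pm1$, so that $\mathcal C\cup D^+\cup D^-\cong S^2$ with $\sigma$ extended to the antipodal map. On $\partial D^+$ the map takes values in $\{1\}\times\mathbb R$; extend it over $D^+$ with values in $\{1\}\times\mathbb R$ by Tietze, and over $D^-$ by oddness. The result is an odd continuous map $S^2\to\mathbb R^2\setminus\{0\}$, contradicting Borsuk–Ulam. So there are at least two critical pairs at levels in $(q_0,S)$.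

In all three cases there are two distinct critical pairs of $Q$ at levels in $(0,S)$. By Lemma 2 they give two distinct pairs $\pm u_1,\pm u_2$ of nontrivial solutions with $\|\nabla u_i\|_2^2=Q^{3/2}<S^{3/2}$, that is, $0<\Phi(u_i)=\frac13\|\nabla u_i\|_2^2<\frac13S^{3/2}$. $\blacksquare$
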